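# The logarithmic Poincaré inequality on the discrete cube for spaces of Rademacher type 2

## A function that depends on three coins

Let $\varepsilon=(\varepsilon_1,\varepsilon_2,\varepsilon_3)$ be a uniformly random point of $\{-1,1\}^3$, and let $f$ be the function that equals $1$ at $(1,1,1)$ and $0$ at the seven other points. Its mean is $\frac18$ and its variance is
$$\mathbb E|f-\mathbb Ef|^2=\tfrac18\cdot\tfrac78=\tfrac{7}{64}.$$
How much does $f$ change when we flip one coordinate? Put $D_jf(\varepsilon)=\frac12\big(f(\varepsilon)-f(\varepsilon^{\oplus j})\big)$, where $\varepsilon^{\oplus j}$ is $\varepsilon$ with the sign of its $j$-th coordinate reversed. For $j=1$ the flip matters exactly when $\varepsilon_2=\varepsilon_3=1$, that is, at two of the eight points, and there $|D_1f|=\frac12$. So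
$$\|D_1f\|_2^2=\tfrac14\cdot\tfrac14=\tfrac1{16},\qquad \|D_1f\|_1=\tfrac12\cdot\tfrac14=\tfrac18,$$
and the same holds for $j=2,3$. The sum $\sum_j\|D_jf\|_2^2=\frac{3}{16}=\frac{12}{64}$ is larger than the variance, as the Poincaré inequality $\|f-\mathbb Ef\|_2^2\le\sum_j\|D_jf\|_2^2$ says it must be.

Now take $m$ coins instead of three, with $m\ge2$:
$$f_m=\mathbf 1_{\{\varepsilon_1=\dots=\varepsilon_m=1\}}\quad\text{on }\{-1,1\}^m .$$
The same count gives $|D_jf_m|=\frac12\mathbf 1_{\{\varepsilon_i=1\ \forall i\ne j\}}$, hence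
$$\|f_m-\mathbb Ef_m\|_2^2=2^{-m}(1-2^{-m}),\qquad \|D_jf_m\|_2^2=2^{-m-1},\qquad \|D_jf_m\|_1=2^{-m}. \tag{1}$$
The sum of the squared derivatives is $m2^{-m-1}$, too large by a factor of about $m/2$. The derivatives are spiky: each is zero except on a small set, so its $L_2$ norm is much larger than its $L_1$ norm. Precisely,
$$\log\frac{\|D_jf_m\|_2}{\|D_jf_m\|_1}=\log\frac{2^{-(m+1)/2}}{2^{-m}}=\frac{m-1}2\log2. \tag{2}$$
If we divide each $\|D_jf_m\|_2^2$ by this logarithm, the sum becomes $2^{-m}\frac{m}{(m-1)\log 2}$, which is the variance up to a bounded factor. The logarithm of the spikiness accounts for the whole loss.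

At the other extreme is a linear function $f=\sum_j\varepsilon_jx_j$. Here $|D_jf|=|x_j|$ is constant, the logarithm is $0$, and nothing is to be gained: $\|f-\mathbb Ef\|_2^2=\sum_j|x_j|^2=\sum_j\|D_jf\|_2^2$.

These computations were for real $f$. Suppose now that $f$ takes values in a normed space $X$. For linear $f$, even the Poincaré inequality without logarithm, $\mathbb E\|\sum_j\varepsilon_jx_j\|^2\le K^2\sum_j\|x_j\|^2$, is a condition on $X$: it is the definition of type 2. So we ask: if $X$ satisfies this condition for linear functions, does the inequality with the full logarithm follow for all functions?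

## Type, and the precise statements

Throughout, $(X,\|\cdot\|)$ is a normed space, $\varepsilon$ is uniform on $\{-1,1\}^n$, and for $f:\{-1,1\}^n\to X$ we write $\|f\|_p=(\mathbb E\|f(\varepsilon)\|^p)^{1/p}$ and $\mathbb Ef=2^{-n}\sum_\varepsilon f(\varepsilon)$. The derivative $D_j$ is as above. Each $f$ has finitely many values, so everything takes place in finite-dimensional subspaces of $X$ and completeness plays no role.

**Definition (type).** For $p\in(1,2]$, let $T_p(X)$ be the least $T$ such that $\mathbb E\|\sum_{j}\varepsilon_jx_j\|^p\le T^p\sum_{j}\|x_j\|^p$ for all finite families $(x_j)$ in $X$. If $T_p(X)<\infty$ we say that $X$ has (Rademacher) type $p$.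

For example, a Hilbert space has $T_2\le1$, because expanding the square gives $\mathbb E\|\sum\varepsilon_jx_j\|^2=\sum\|x_j\|^2$. The space $\ell_1$ does not have type 2: for the first $n$ unit vectors, $\|\sum_j\varepsilon_je_j\|_1=n$ always, so the left side is $n^2$ and $\sum_j\|e_j\|^2=n$.

**Conventions.** In the sums below, terms with $D_jf\equiv0$ are omitted, and a term with positive numerator and zero denominator is read as $+\infty$. For $D_jf\not\equiv0$ and given $p$ we write
$$L_j=\log\frac{\|D_jf\|_p}{\|D_jf\|_1}\ \ge 0 .$$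

A known result of Eskenazis states that if $X$ has type 2, then for every $\delta\in(0,1)$, every $n\ge1$ and every $f:\{-1,1\}^n\to X$,
$$\|f-\mathbb Ef\|_2\le\frac{C}{\sqrt\delta}\Bigg(\sum_{j}\frac{\|D_jf\|_2^2}{\log^{1-\delta}\frac{\|D_jf\|_2}{\|D_jf\|_1}}\Bigg)^{1/2}, \tag{3}$$
where $C$ depends only on $T_2(X)$. The problem, from Paata Ivanisvili and Yonathan Stone, "The KKL inequality and Rademacher type 2", arXiv:2204.05195 (2022), is whether $\delta$ can be removed: no factor $1/\sqrt\delta$, and the full first power of the logarithm. The answer is yes. To state it in its sharp form, put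
$$\kappa(L)=\int_0^1e^{-Lv}\,dv=\frac{1-e^{-L}}L\quad(L>0),\qquad\kappa(0)=1.$$
Clearly $0<\kappa(L)\le1$, and $\kappa(L)\le\int_0^\infty e^{-Lv}dv=1/L$, so $\kappa(L)\le\min\{1,1/L\}$.

**Theorem 1.** Let $1<p\le2$ and let $X$ be a normed space with $T_p(X)<\infty$. For all $n$ and all $f:\{-1,1\}^n\to X$,
$$\|f-\mathbb Ef\|_p\le C_p\,T_p(X)\Big(\sum_j\kappa(L_j)\|D_jf\|_p^p\Big)^{1/p},\qquad C_p=p^{2-\frac1p}(p-1)^{-(1-\frac1p)},$$
where the sum is over $j$ with $D_jf\not\equiv0$.

For $p=2$ we have $C_2=2^{3/2}=2\sqrt2$. Since $\kappa(L)\le1/L$, and terms with $L_j=0$ are $+\infty$ under the convention, the theorem contains the inequality asked for: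
$$\|f-\mathbb Ef\|_2\le2\sqrt2\,T_2(X)\Bigg(\sum_j\frac{\|D_jf\|_2^2}{\log\frac{\|D_jf\|_2}{\|D_jf\|_1}}\Bigg)^{1/2}. \tag{4}$$
Also $\kappa(L)\le\frac2{1+L}$: for $L\le1$ because $1\le\frac{2}{1+L}$, and for $L\ge1$ because $\frac1L\le\frac2{1+L}$. So the version with $1+\log$ in the denominator holds with constant $2\sqrt2\cdot\sqrt2\,T_2(X)=4T_2(X)$.

**Theorem 2.** Let $1<p\le 2$ in part 1.

1. If $K$ is the best constant in $\|f-\mathbb Ef\|_p\le K\big(\sum_j\kappa(L_j)\|D_jf\|_p^p\big)^{1/p}$, then $T_p(X)\le K\le C_pT_p(X)$.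
2. If the inequality $\|f-\mathbb Ef\|_2\le C\big(\sum_j\|D_jf\|_2^2/\log\frac{\|D_jf\|_2}{\|D_jf\|_1}\big)^{1/2}$ holds for $X$ with some constant $C$ (all $n$, all $f$), then $X$ has type 2 and $T_2(X)\le5C$. So the best constant $C$ satisfies $\frac15T_2(X)\le C\le2\sqrt2\,T_2(X)$.
3. The power of the logarithm is optimal: if $\psi:(0,\infty)\to(0,\infty)$ satisfies $\psi(u)/u\to\infty$ as $u\to\infty$, then the inequality with $\log\frac{\|D_jf\|_2}{\|D_jf\|_1}$ replaced by $\psi\big(\log\frac{\|D_jf\|_2}{\|D_jf\|_1}\big)$ fails for $X=\mathbb R$, with any constant.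

## Walsh expansion and noise with a separate time for each coordinate

For $A\subseteq\{1,\dots,n\}$ let $w_A(\varepsilon)=\prod_{i\in A}\varepsilon_i$. Every $f$ is uniquely $\sum_A\hat f(A)w_A$ with $\hat f(A)\in X$. Flipping $\varepsilon_j$ changes the sign of $w_A$ if $j\in A$ and leaves it alone otherwise, so
$$D_jw_A=\mathbf 1_{j\in A}\,w_A ,\qquad\text{and in particular } D_j^2=D_j .$$
For $s\in[0,\infty)^n$ define
$$T_sw_A=e^{-\sum_{i\in A}s_i}\,w_A,\qquad P_t=T_{(t,\dots,t)} .$$
Think of $s_i$ as the time for which noise acts on coordinate $i$. There is a probabilistic form: let $\xi_1,\dots,\xi_n\in\{\pm1\}$ be independent with $\mathbb E\xi_i=e^{-s_i}$, and let $\varepsilon\xi$ be the coordinatewise product. Then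
$$T_sh(\varepsilon)=\mathbb E_\xi h(\varepsilon\xi), \tag{5}$$
because $w_A(\varepsilon\xi)=w_A(\varepsilon)\prod_{i\in A}\xi_i$ and the expectation of the product is $\prod_{i\in A}e^{-s_i}$. For instance, on two coordinates, $T_{(s_1,s_2)}$ multiplies $\varepsilon_1$ by $e^{-s_1}$ and $\varepsilon_1\varepsilon_2$ by $e^{-s_1-s_2}$. All the operators $T_s$, $P_t$, $D_j$ are diagonal in the $w_A$, so they commute. From (5) and the triangle inequality, $\|T_sh(\varepsilon)\|\le (T_s\|h\|)(\varepsilon)$ at each point.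

Since $\sum_jD_jw_A=|A|w_A$, we have $\frac{d}{dt}P_tf=-\sum_jP_tD_jf$. As $P_tf\to\mathbb Ef$ when $t\to\infty$,
$$f-\mathbb Ef=\sum_jG_j,\qquad G_j=\int_0^\infty P_tD_jf\,dt . \tag{6}$$
In coordinates, $G_j=\sum_{A\ni j}\frac{1}{|A|}\hat f(A)w_A$. For $f=w_A$ each of the $|A|$ coordinates receives the share $w_A/|A|$.

One classical theorem is needed, hypercontractivity on the cube (Bonami 1970, Beckner 1975): for $1<q\le p<\infty$ and $e^{-2t}\le\frac{q-1}{p-1}$,
$$\|P_t\varphi\|_p\le\|\varphi\|_q\qquad\text{for all }\varphi:\{-1,1\}^n\to\mathbb R .$$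

## How fast one derivative decays

This is where the logarithm comes from. A function whose $L_1$ norm is much smaller than its $L_p$ norm shrinks quickly under noise.

**Lemma 1.** Let $1<p\le2$ and $D_jf\not\equiv0$. For every $t\ge0$,
$$\|P_tD_jf\|_p\le e^{-t}\,e^{-L_j(1-e^{-t})}\,\|D_jf\|_p , \tag{7}$$
and consequently $\|G_j\|_p\le\kappa(L_j)\|D_jf\|_p$.

**Step 1: pull out the factor $e^{-t}$ and pass to scalars.** Since $D_jf(\varepsilon^{\oplus j})=-D_jf(\varepsilon)$, we can write $D_jf=\varepsilon_jh$ where $h=\varepsilon_jD_jf$ does not depend on $\varepsilon_j$ and $\|h(\varepsilon)\|=\|D_jf(\varepsilon)\|$. The expansion of $h$ contains only $w_A$ with $j\notin A$, so $P_tD_jf=e^{-t}\varepsilon_jP_th$. Pointwise $\|P_th\|\le P_t\|h\|$. Hence, with the scalar function $\varphi=\|h\|$,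
$$\|P_tD_jf\|_p\le e^{-t}\|P_t\varphi\|_p .$$

**Step 2: trade noise for a smaller exponent, then interpolate.** Let $q=1+(p-1)e^{-2t}$, so $1<q\le p$ and $e^{-2t}=\frac{q-1}{p-1}$. Hypercontractivity gives $\|P_t\varphi\|_p\le\|\varphi\|_q$. Define $\lambda\in[0,1]$ by $\frac1q=\lambda+\frac{1-\lambda}p$. By Hölder's inequality (log-convexity of $L_r$ norms),
$$\|\varphi\|_q\le\|\varphi\|_1^{\lambda}\|\varphi\|_p^{1-\lambda}=e^{-\lambda L_j}\|D_jf\|_p ,$$
because $\|\varphi\|_r=\|D_jf\|_r$ for each $r$.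

**Step 3: bound $\lambda$ from below.** From $\frac1q-\frac1p=\lambda\big(1-\frac1p\big)$ we get
$$\lambda=\frac{p-q}{q(p-1)}=\frac{1-e^{-2t}}{1+(p-1)e^{-2t}}\ge\frac{1-e^{-2t}}{1+e^{-2t}}\ge1-e^{-t},$$
where the first inequality uses $p-1\le1$. For the second, put $v=e^{-t}\in(0,1]$: it reads $(1-v)(1+v)\ge(1-v)(1+v^2)$, which holds as $v\ge v^2$. Since $L_j\ge0$, we have $e^{-\lambda L_j}\le e^{-L_j(1-e^{-t})}$, and (7) follows.

**Step 4: integrate in $t$.** The bound (7) shows that the integral defining $G_j$ converges. By the triangle inequality for integrals and the substitution $v=e^{-t}$,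
$$\|G_j\|_p\le\|D_jf\|_p\int_0^\infty e^{-t}e^{-L_j(1-e^{-t})}dt=\|D_jf\|_p\int_0^1e^{-L_j(1-v)}dv=\kappa(L_j)\|D_jf\|_p.\qquad\square$$

## Hilbert space, by Parseval

If $X$ is a Hilbert space and $p=2$, the bound (7) already finishes the problem. By Parseval, $\sum_j\|P_tD_jf\|_2^2=\sum_A|A|e^{-2t|A|}\|\hat f(A)\|^2$, and integrating over $t$,
$$\|f-\mathbb Ef\|_2^2=\sum_{A\ne\emptyset}\|\hat f(A)\|^2=2\int_0^\infty\sum_j\|P_tD_jf\|_2^2\,dt .$$
Insert (7) and substitute $v=e^{-t}$. The $j$-th term is at most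
$$2\|D_jf\|_2^2\int_0^1v\,e^{-2L_j(1-v)}dv\le2\|D_jf\|_2^2\int_0^\infty e^{-2L_ju}du=\frac{\|D_jf\|_2^2}{L_j}\qquad(L_j>0).$$
So in a Hilbert space the inequality holds with constant $1$. Notice what Parseval did: it let us add up the *squares* over both $j$ and $t$. In a space of type 2 there is no Parseval identity, and we need a substitute.

## Type $p$ as a bound for sums of noisy derivatives

The substitute is the following lemma. Each coordinate has its own noise time, and each $j$ may have its own function.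

**Lemma 2.** Let $1<p\le2$, $T_p(X)<\infty$, $s\in(0,\infty)^n$, and let $g_1,\dots,g_n:\{-1,1\}^n\to X$ be arbitrary functions. Then
$$\Big\|\sum_jT_sD_jg_j\Big\|_p\le T_p(X)\Big(\sum_js_j^{1-p}\|D_jg_j\|_p^p\Big)^{1/p}. \tag{8}$$

As a check of the size, take $X=\mathbb R$, $p=2$, all $s_j=s$ and all $g_j=w_A$ with $|A|=m\ge1$. The left side is $me^{-ms}$ and the right side is $s^{-1/2}\sqrt m$. The claim is $\sqrt{ms}\,e^{-ms}\le1$, which is true; for $s=1/m$ the two sides differ only by the factor $e$.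

Write $\rho_j=e^{-s_j}\in(0,1)$, $u_j=D_jg_j$, and $\eta_j=\xi_j-\rho_j$, where $\xi$ is the noise in (5). The $\eta_j$ are independent with mean zero.

**Step 1: write $T_sD_jg_j$ as an average that contains the factor $\eta_j$.** We want a sum of independent mean-zero variables times vectors, because that is what type controls. The expansion of $u_j$ contains only $w_A$ with $j\in A$. For such $A$, since $\mathbb E[(\xi_j-\rho_j)\xi_j]=1-\rho_j^2$,
$$\mathbb E_\xi\Big[\eta_j\prod_{i\in A}\xi_i\Big]=(1-\rho_j^2)\prod_{i\in A\setminus\{j\}}\rho_i=\frac{1-\rho_j^2}{\rho_j}\prod_{i\in A}\rho_i .$$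
As $w_A(\varepsilon\xi)=w_A(\varepsilon)\prod_{i\in A}\xi_i$ and $T_sw_A=\prod_{i\in A}\rho_i\,w_A$, linearity gives
$$T_sD_jg_j(\varepsilon)=\frac{\rho_j}{1-\rho_j^2}\,\mathbb E_\xi\big[\eta_j\,u_j(\varepsilon\xi)\big]=\mathbb E_\xi\big[\eta_jv_j(\varepsilon\xi)\big],\qquad v_j=\frac{\rho_j}{1-\rho_j^2}\,u_j . \tag{9}$$

**Step 2: decouple the vectors from the noise.** In (9) the vectors $v_j(\varepsilon\xi)$ depend on $\xi$, so we cannot yet treat them as fixed. Let $\varepsilon$ be uniform and independent of $\xi$. By Jensen's inequality for the average over $\xi$,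
$$\Big\|\sum_jT_sD_jg_j\Big\|_p^p\le\mathbb E_\varepsilon\mathbb E_\xi\Big\|\sum_j\eta_jv_j(\varepsilon\xi)\Big\|^p .$$
Given $\xi$, the point $y=\varepsilon\xi$ is uniform on the cube, so $y$ is uniform and *independent of* $\xi$. Hence the right side equals $\mathbb E_y\mathbb E_\xi\|\sum_j\eta_jv_j(y)\|^p$, and now the vectors are fixed once $y$ is fixed.

**Step 3: symmetrize and use type.** Fix $y$ and let $\xi'$ be an independent copy of $\xi$. Since $\rho_j=\mathbb E\xi_j'$, we have $\sum_j\eta_jv_j=\mathbb E_{\xi'}\sum_j(\xi_j-\xi_j')v_j$, so Jensen gives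
$$\mathbb E_\xi\Big\|\sum_j\eta_jv_j\Big\|^p\le\mathbb E\Big\|\sum_j(\xi_j-\xi_j')v_j\Big\|^p .$$
The variables $\xi_j-\xi_j'$ are independent and symmetric, so the family $(\xi_j-\xi'_j)_j$ has the same law as $(r_j|\xi_j-\xi'_j|)_j$ with independent uniform signs $r_j$ that are independent of $\xi,\xi'$. Conditionally on the absolute values, apply type $p$ to the vectors $|\xi_j-\xi_j'|v_j$. The right side is at most
$$T_p^p\sum_j\mathbb E|\xi_j-\xi_j'|^p\,\|v_j\|^p .$$

**Step 4: compute the constants.** We have $\mathbb P(\xi_j=1)=\frac{1+\rho_j}2$, so $|\xi_j-\xi_j'|=2$ with probability $2\cdot\frac{1+\rho_j}2\cdot\frac{1-\rho_j}2=\frac{1-\rho_j^2}2$, and it is $0$ otherwise. Therefore $\mathbb E|\xi_j-\xi'_j|^p=2^{p-1}(1-\rho_j^2)$. Averaging over $y$ and inserting $v_j$,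
$$\Big\|\sum_jT_sD_jg_j\Big\|_p^p\le T_p^p\sum_j2^{p-1}\rho_j^p(1-\rho_j^2)^{1-p}\|u_j\|_p^p .$$
Finally, since $1-p<0$, $\rho_j\le1$ and $\sinh s_j\ge s_j$,
$$\rho_j^p(1-\rho_j^2)^{1-p}=\rho_j\,(\rho_j^{-1}-\rho_j)^{1-p}=\rho_j\,(2\sinh s_j)^{1-p}\le(2s_j)^{1-p},$$
and $2^{p-1}(2s_j)^{1-p}=s_j^{1-p}$. This is (8). $\square$

## One common time for all directions: what it gives and where it breaks

Let $p=2$ and write $a_j=\|D_jf\|_2$. The natural way to combine the two lemmas is to start from (6), split $P_t=P_{t/2}P_{t/2}$, use one half for Lemma 2 and the other half for Lemma 1. Lemma 2 with $s=(t/2,\dots,t/2)$ and $g_j=P_{t/2}f$ gives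
$$\|f-\mathbb Ef\|_2\le\int_0^\infty\Big\|\sum_jP_tD_jf\Big\|_2dt\le T_2(X)\int_0^\infty\Big(\frac2t\Big)^{1/2}F(t)^{1/2}dt,\qquad F(t)=\sum_j\|P_{t/2}D_jf\|_2^2 . \tag{10}$$
By (7), $F(t)\le e^{-t}\sum_ja_j^2e^{-2L_j(1-e^{-t/2})}$. Substitute $r=1-e^{-t/2}$: then $t=-2\log(1-r)\ge2r$, $dt=\frac{2\,dr}{1-r}$ and $e^{-t/2}=1-r$, so the last integral in (10) is at most
$$2\int_0^1r^{-1/2}\Big(\sum_ja_j^2e^{-2L_jr}\Big)^{1/2}dr . \tag{11}$$

If all $L_j$ equal one number $L>0$, this is at most $2\int_0^\infty r^{-1/2}e^{-Lr}dr\,(\sum_ja_j^2)^{1/2}=2\sqrt{\pi/L}\,(\sum_ja_j^2)^{1/2}$, which is the desired bound. If the $L_j>0$ differ, we can write $r^{-1/2}=r^{(\delta-1)/2}r^{-\delta/2}$ with $0<\delta\le\frac12$ and use the Cauchy–Schwarz inequality: (11) is at most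
$$2\Big(\int_0^1r^{\delta-1}dr\Big)^{1/2}\Big(\sum_ja_j^2\int_0^1r^{-\delta}e^{-2L_jr}dr\Big)^{1/2}\le\frac2{\sqrt\delta}\Big(\sum_ja_j^2\,\frac{\Gamma(1-\delta)}{(2L_j)^{1-\delta}}\Big)^{1/2},$$
and $\Gamma(1-\delta)\le\Gamma(\frac12)=\sqrt\pi$. So for these $\delta$ we have reached a bound of the shape (3), with the same factor $1/\sqrt\delta$.

Could we avoid the loss by estimating (10) more cleverly? No: the integral in (10) is itself too large for some functions, even for $X=\mathbb R$. Take $N$ disjoint blocks of coordinates, the $k$-th of size $m_k=2^k+1$, for $k=1,\dots,N$, and let $f=\sum_{k=1}^Nc_kf_{m_k}$, where $f_{m_k}$ is the indicator from the first section on the $k$-th block and $c_k>0$ is chosen so that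
$$\sum_{j\in\text{block }k}a_j^2=c_k^2\,m_k\,2^{-m_k-1}=2^k .$$
By (2), $L_j=2^{k-1}\log2$ for $j$ in block $k$. The target sum is therefore
$$\sum_j\frac{a_j^2}{L_j}=\sum_{k=1}^N\frac{2^k}{2^{k-1}\log2}=\frac{2N}{\log2},$$
and the right side of the desired inequality is of order $\sqrt N$. Now compute $F$. Since $D_jf_m=\frac12\varepsilon_j\prod_{i\ne j}\frac{1+\varepsilon_i}2$, we have $P_tD_jf_m=\frac12e^{-t}\varepsilon_j\prod_{i\ne j}\frac{1+e^{-t}\varepsilon_i}2$, so
$$\frac{\|P_tD_jf_m\|_2^2}{\|D_jf_m\|_2^2}=e^{-2t}\Big(\frac{1+e^{-2t}}2\Big)^{m-1}\ge e^{-2t}e^{-(m-1)t}=e^{-(m+1)t}.$$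
With $t/2$ in place of $t$ and $m_k+1=2^k+2\le2^{k+1}$ this yields $F(t)\ge\sum_{k=1}^N2^ke^{-2^kt}$. If $t\in[2^{-k},2^{1-k}]$, the $k$-th term alone is at least $2^ke^{-2}\ge e^{-2}/t$. These intervals, $k=1,\dots,N$, cover $[2^{-N},1]$, so
$$\int_0^\infty\Big(\frac2t\Big)^{1/2}F(t)^{1/2}dt\ge\sqrt2\,e^{-1}\int_{2^{-N}}^1\frac{dt}t=\sqrt2\,e^{-1}N\log2 .$$
The bound (10) is of order at least $N$ where $\sqrt N$ is wanted.

The calculation shows where the loss happens. Block $k$ has its natural time $t\approx2^{-k}$. The triangle inequality in $t$, taken before the combination over $j$, adds the contributions of the $N$ times as an $\ell_1$ sum, while they should be combined as an $\ell_2$ sum.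

## Giving each direction its own time

Lemma 2 allows a different $s_j$ for each coordinate, and we have not used this. Choose a vector of times $s\in(0,\infty)^n$, to be fixed in a moment, and split once:
$$f-\mathbb Ef=(f-T_sf)+T_s(f-\mathbb Ef). \tag{12}$$

For $f-T_sf$ we move from $0$ to $s$ along the straight segment $\tau s$ and use no hypercontractivity. Direction $j$ then moves only for its own time $s_j$, and we shall see that the cost is $\big(\sum_js_ja_j^p\big)^{1/p}$ up to a constant, with $a_j=\|D_jf\|_p$. The integration variable is $\tau$, which all directions share after rescaling, so $\tau$ separates out of the sum.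

For $T_s(f-\mathbb Ef)=\sum_jT_sG_j$, the integration over all times is done *inside* each $G_j$, where Lemma 1 gives $\|G_j\|_p\le\kappa(L_j)a_j$. Only afterwards do we combine the directions, by a single use of Lemma 2. This costs $\big(\sum_js_j^{1-p}\kappa(L_j)^pa_j^p\big)^{1/p}$.

The first cost grows with $s_j$ and the second decreases. The terms $s_j$ and $s_j^{1-p}\kappa(L_j)^p$ are equal when $s_j=\kappa(L_j)$, and both are then $\kappa(L_j)$, exactly the weight in Theorem 1. So we take $s_j$ to be a constant times $\kappa(L_j)$.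

## Proof of Theorem 1

**Step 1: reductions and notation.** If $D_jf\equiv0$, then $f$ does not depend on $\varepsilon_j$, and deleting this coordinate changes none of the norms or sums involved. So assume $D_jf\not\equiv0$ for all $j$. If no coordinates remain, $f$ is constant and there is nothing to prove. Put
$$a_j=\|D_jf\|_p,\qquad\kappa_j=\kappa(L_j)\in(0,1],\qquad S=\Big(\sum_j\kappa_ja_j^p\Big)^{1/p},\qquad s_j=\theta\kappa_j,\qquad \theta=\frac{p-1}p ,$$
and use the decomposition (12). Write $T_p=T_p(X)$.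

**Step 2: the short-time part $f-T_sf$.** For $\tau\in(0,1]$, differentiating $T_{\tau s}w_A=e^{-\tau\sum_{i\in A}s_i}w_A$ shows that
$$\frac d{d\tau}T_{\tau s}f=-\sum_js_jD_jT_{\tau s}f=-\sum_jT_{\tau s}D_j(s_jf).$$
Apply Lemma 2 with $\tau s$ in place of $s$ and $g_j=s_jf$:
$$\Big\|\frac d{d\tau}T_{\tau s}f\Big\|_p\le T_p\Big(\sum_j(\tau s_j)^{1-p}s_j^pa_j^p\Big)^{1/p}=T_p\,\tau^{\frac1p-1}\Big(\sum_js_ja_j^p\Big)^{1/p}.$$
The map $\tau\mapsto T_{\tau s}f$ is smooth on $[0,1]$ with value $f$ at $\tau=0$, and $\int_0^1\tau^{\frac1p-1}d\tau=p$. Hence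
$$\|f-T_sf\|_p\le p\,T_p\Big(\sum_js_ja_j^p\Big)^{1/p}=p\,\theta^{1/p}\,T_p\,S . \tag{13}$$

**Step 3: the long-time part $T_s(f-\mathbb Ef)$.** By (6), $f-\mathbb Ef=\sum_jG_j$. Since $D_j$ commutes with $P_t$ and $D_j^2=D_j$, we have $D_jG_j=G_j$, so $T_s(f-\mathbb Ef)=\sum_jT_sD_jG_j$. Lemma 2 with $g_j=G_j$, and then Lemma 1, give
$$\|T_s(f-\mathbb Ef)\|_p\le T_p\Big(\sum_js_j^{1-p}\|G_j\|_p^p\Big)^{1/p}\le T_p\Big(\sum_j\theta^{1-p}\kappa_j^{1-p}\,\kappa_j^p\,a_j^p\Big)^{1/p}=\theta^{\frac1p-1}\,T_p\,S . \tag{14}$$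

**Step 4: add, and compute the constant.** From (12), (13) and (14), $\|f-\mathbb Ef\|_p\le\theta^{1/p}\big(p+\theta^{-1}\big)T_p\,S$. With $\theta=\frac{p-1}p$ we have $p+\theta^{-1}=p+\frac p{p-1}=\frac{p^2}{p-1}$, so the constant is
$$\Big(\frac{p-1}p\Big)^{1/p}\frac{p^2}{p-1}=p^{2-\frac1p}(p-1)^{-(1-\frac1p)}=C_p.\qquad\blacksquare$$

The value of $\theta$ is the minimizer of $p\,\theta^{1/p}+\theta^{\frac1p-1}$: the derivative is $\theta^{\frac1p-2}\big(\theta-(1-\tfrac1p)\big)$, negative to the left of $\theta=\frac{p-1}{p}$ and positive to the right.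

For $p=2$, $C_2=4/\sqrt2=2\sqrt2$, and (4) follows from $\kappa(L)\le1/L$ as explained after Theorem 1. The answer to the problem is therefore affirmative, with $C=2\sqrt2\,T_2(X)$.

## Type is necessary, and the first power of the logarithm is optimal

**Part 1 of Theorem 2: linear functions.** The aim is to read off the type inequality from the case where there is no logarithmic gain. The bound $K\le C_pT_p(X)$ is Theorem 1 (and is empty if $T_p(X)=\infty$). For the other bound let $f=\sum_j\varepsilon_jx_j$ with all $x_j\ne0$; zero vectors contribute to neither side of the type inequality. Then $\mathbb Ef=0$ and $D_jf=\varepsilon_jx_j$ has constant norm, so $L_j=0$ and $\kappa(L_j)=1$. The inequality reads $\|\sum_j\varepsilon_jx_j\|_p\le K(\sum_j\|x_j\|^p)^{1/p}$, that is, $T_p(X)\le K$.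

**Part 2: a substitute for signs whose derivatives are not flat.** Linear functions are useless here, since they make the right side of the inequality $+\infty$. We replace each sign $\varepsilon_j$ by the indicator $f_2$ of the first section, centered. Let $\varphi(\varepsilon_1,\varepsilon_2)=\mathbf 1_{\{\varepsilon_1=\varepsilon_2=1\}}-\frac14$, let $\varphi_1,\dots,\varphi_N$ be copies of $\varphi$ on disjoint pairs of coordinates, and let $f=\sum_j\varphi_jx_j$ with $x_j\ne0$. Then $\mathbb Ef=0$. For each of the two coordinates of the $j$-th pair, $\|Df\|$ equals $\frac12\|x_j\|$ with probability $\frac12$ and $0$ otherwise. So $\|Df\|_2^2=\frac18\|x_j\|^2$, $\|Df\|_1=\frac14\|x_j\|$, and the logarithm is $\log\sqrt2=\frac12\log2$. Each pair contributes $2\cdot\frac18\|x_j\|^2\cdot\frac2{\log2}=\frac{1}{2\log 2}\|x_j\|^2$, and the assumed inequality gives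
$$\mathbb E\Big\|\sum_j\varphi_jx_j\Big\|^2\le\frac{C^2}{2\log2}\sum_j\|x_j\|^2 . \tag{15}$$

We now go back from $\varphi_j$ to signs. Let $\varphi_j'$ be independent copies of the $\varphi_j$. By the triangle inequality in $L_2$,
$$\mathbb E\Big\|\sum_j(\varphi_j-\varphi_j')x_j\Big\|^2\le4\,\mathbb E\Big\|\sum_j\varphi_jx_j\Big\|^2 .$$
The variables $\varphi_j-\varphi'_j\in\{0,\pm1\}$ are independent and symmetric, and each is nonzero with probability $2\cdot\frac14\cdot\frac34=\frac38$. By symmetry they can be replaced jointly by $r_j|\varphi_j-\varphi_j'|$ with independent uniform signs $r_j$. By Jensen's inequality we may put the expectation of $|\varphi_j-\varphi_j'|$, which is $\frac38$, inside the norm: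
$$\mathbb E\Big\|\sum_j(\varphi_j-\varphi_j')x_j\Big\|^2=\mathbb E\Big\|\sum_jr_j|\varphi_j-\varphi_j'|x_j\Big\|^2\ge\Big(\frac38\Big)^2\mathbb E\Big\|\sum_jr_jx_j\Big\|^2 .$$
Together with (15),
$$\mathbb E\Big\|\sum_jr_jx_j\Big\|^2\le\frac{64}9\cdot4\cdot\frac{C^2}{2\log2}\sum_j\|x_j\|^2=\frac{128}{9\log2}\,C^2\sum_j\|x_j\|^2 .$$
Since $9\log2>6.2$, we have $\frac{128}{9\log 2}<25$. Hence $X$ has type 2 and $T_2(X)\le5C$. The bound $C\le2\sqrt2\,T_2(X)$ for the best constant is (4).

**Part 3: the indicators $f_m$ again.** We return to the opening example to see that no function of the logarithm that grows faster than linearly can be used. Let $m\ge2$ and $\ell_m=\frac{m-1}2\log2>0$. By (1) and (2),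
$$\frac{\|f_m-\mathbb Ef_m\|_2^2}{\sum_j\|D_jf_m\|_2^2/\psi(\ell_m)}=\frac{2^{-m}(1-2^{-m})\,\psi(\ell_m)}{m\,2^{-m-1}}=\frac{2(1-2^{-m})\,\psi(\ell_m)}m .$$
As $m\to\infty$ we have $\ell_m\to\infty$ and $\ell_m/m\to\frac12\log2$. If $\psi(u)/u\to\infty$, the ratio therefore tends to infinity, and no constant can work. $\blacksquare$
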